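# Norm-attaining filters and Birkhoff–James orthogonality in $C^*$-algebras

Throughout, Banach spaces are over $\mathbb K\in\{\mathbb R,\mathbb C\}$, $C^*$-algebras are complex and need not have a unit, inner products are linear in the first variable, $\mathbb T$ is the unit circle, and $\mathbb C^\times=\mathbb C\setminus\{0\}$. For a self-adjoint element $a$ of a $C^*$-algebra $\mathcal A$ and a continuous function $f$ with $f(0)=0$, the element $f(a)$ lies in $\mathcal A$.

## 1. The sets $D_\varphi$ and an order made from orthogonality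

Let $\mathcal A$ be a $C^*$-algebra and let $\varphi\in\mathcal A^*$ have norm one. Everything below turns on the set of vectors at which $\varphi$ attains its norm,
$$D_\varphi=\{x\in\mathcal A\setminus\{0\}:\ |\varphi(x)|=\|x\|\}.$$
It depends only on the class $\mathbb T\varphi$. We shall describe the most important of these sets without mentioning functionals at all, using only a binary relation between vectors.

**Definition (Birkhoff–James orthogonality).** For $x,y$ in a Banach space, $x\perp_{BJ}y$ means that $\|x+\lambda y\|\ge\|x\|$ for all scalars $\lambda$. We write $x\perp y$ for short, and $x^\perp=\{y: x\perp y\}$.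

In a Hilbert space this is ordinary orthogonality: if $\langle x,y\rangle\neq0$, then $\lambda=-\langle x,y\rangle/\|y\|^2$ gives $\|x+\lambda y\|^2=\|x\|^2-|\langle x,y\rangle|^2/\|y\|^2<\|x\|^2$, and if $\langle x,y\rangle=0$ then $\|x+\lambda y\|^2=\|x\|^2+|\lambda|^2\|y\|^2$. In general the relation is not symmetric. In $\mathbb C^2$ with the maximum norm, $(1,1)\perp(1,0)$ because $\|(1+\lambda,1)\|\ge1$, but $(1,0)\not\perp(1,1)$ because $\|(1+\lambda,\lambda)\|=\frac12$ at $\lambda=-\frac12$. The relation is homogeneous in both variables: $x\perp y$ implies $ax\perp by$, since for $a\ne0$ we have $\|ax+\lambda by\|=|a|\,\|x+\tfrac{\lambda b}{a}y\|$. Also $0\perp y$ and $x\perp0$ always hold, and $x\perp x$ holds only for $x=0$.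

**Definition (order and filters).** On $\mathcal A\setminus\{0\}$ write $z\le x$ if $z^\perp\subset x^\perp$. This is a preorder, unaffected by multiplying $z$ or $x$ by nonzero scalars. A *filter* is a nonempty set $D\subset\mathcal A\setminus\{0\}$ that is upward closed ($z\in D$ and $z\le x$ imply $x\in D$) and downward directed (for $x,x'\in D$ there is $w\in D$ with $w\le x$ and $w\le x'$).

**Example ($\mathbb C^2$ by hand).** Take $\mathcal A=\mathbb C^2$ with the maximum norm and $x\ne0$. Suppose first $|x_1|>|x_2|$. If $y_1=0$, then $\|x+\lambda y\|\ge|x_1|=\|x\|$. If $y_1\neq0$, choose $\lambda$ with $\lambda y_1=-\varepsilon x_1$; the coordinates of $x+\lambda y$ have modulus $(1-\varepsilon)|x_1|$ and at most $|x_2|+\varepsilon|x_1||y_2|/|y_1|$, so the norm drops for small $\varepsilon>0$. Hence $x^\perp=\{y_1=0\}$. Symmetrically, $|x_2|>|x_1|$ gives $x^\perp=\{y_2=0\}$. If $|x_1|=|x_2|$, then $x^\perp$ contains both of these sets. It follows that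
$$\{x:(1,0)\le x\}=\{x\neq0:|x_1|\ge|x_2|\}=D_{\delta_1},\qquad \{x:(0,1)\le x\}=D_{\delta_2},$$
where $\delta_i$ is the $i$-th coordinate functional. These sets are filters, since each is the set of elements above one element. A filter cannot contain both some $u$ with $|u_1|>|u_2|$ and some $v$ with $|v_2|>|v_1|$: a common lower bound $w$ would have $w^\perp\subset\{y_1=0\}\cap\{y_2=0\}=\{0\}$, whereas $w^\perp$ always contains $\{y_1=0\}$ or $\{y_2=0\}$. So every filter lies in $D_{\delta_1}$ or in $D_{\delta_2}$. There are exactly two maximal filters, and they are the sets $D_\varphi$ for $\varphi$ an extreme point of the dual unit ball.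

In every $C^*$-algebra the maximal filters are exactly the sets $D_\varphi$ with $\varphi(x)=\langle\pi(x)\xi,\eta\rangle$, where $\pi$ is irreducible and $\xi,\eta$ are unit vectors (Lemma 5). A bijection that respects $\perp$ must permute the maximal filters, and so it acts on these functionals. This is how a whole $C^*$-algebra can be rebuilt from the relation $\perp$.

## 2. Two orthogonality graphs, and what they determine

**Definition.** A bijection $T:X\to Y$ of Banach spaces, possibly nonlinear, is a *Birkhoff–James orthogonality preserver* (BJ preserver) if $x\perp y\iff Tx\perp Ty$. Equivalently, it is an isomorphism of the directed graphs with vertex sets $X$, $Y$ and arrows $x\to y$ whenever $x\perp y$.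

**Definition.** The *di-orthograph* $\mathcal{OG}(X)$ is the directed graph whose vertices are the one-dimensional subspaces $\overline x=\mathbb Kx$, $x\ne0$, with an arrow $\overline x\to\overline y$ iff $x\perp y$. An isomorphism of directed graphs is a bijection $f$ of the vertices with $v\to w\iff f(v)\to f(w)$.

For instance, $\mathcal{OG}(\mathbb C)$ is one vertex without a loop, because $x\perp x$ fails for $x\ne0$.

A surjective linear isometry $T:X\to Y$ satisfies $\|Tx+\lambda Ty\|=\|x+\lambda y\|$, so it is a BJ preserver, and $f_T(\overline x)=\overline{Tx}$ is an isomorphism $\mathcal{OG}(X)\to\mathcal{OG}(Y)$. In categorical language, let $\mathbb K$-$\mathbf{Ban}_1$ be the category of Banach spaces with linear contractions, and let $C^*$-$\mathbf{Ban}_1$ be the full subcategory of $\mathbb C$-$\mathbf{Ban}_1$ whose objects are the $C^*$-algebras. The core of a category keeps all objects and only the isomorphisms, so the morphisms of $\mathrm{core}(C^*\text{-}\mathbf{Ban}_1)$ are the complex-linear surjective isometries.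 With $\mathbf{Quiv}$ the category of directed graphs we get two $\mathbf{Quiv}$-valued invariants: $\hat F(X)=\mathcal{OG}(X)$, $\hat F(T)=f_T$, and $F_{BJ}(X)=X$ as a directed graph, $F_{BJ}(T)=T$. An invariant $F$ is *complete* on a class of objects if $F(X)\cong F(Y)$ implies $X\cong Y$ within that class. The problem, taken from Ryotaro Tanaka, "Banach space theoretical construction of (primitive) spectra of $C^*$-algebras and the Naimark problem revisited", arXiv:2504.05551 (2025), asks whether $\hat F$ and $F_{BJ}$ are complete in $\mathrm{core}(C^*\text{-}\mathbf{Ban}_1)$. In plain words: if two $C^*$-algebras have the same orthogonality graph, are they isometrically isomorphic as complex Banach spaces?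

One obstruction for general complex spaces should be noticed. The complex conjugate $\overline X$ has the same di-orthograph and the same relation $\perp$ as $X$, so neither graph can tell $X$ from $\overline X$. For a $C^*$-algebra this does no harm, because $A\mapsto A^*$ is an isometric isomorphism of $\mathcal A$ onto $\overline{\mathcal A}$.

A *Jordan $*$-isomorphism* is a complex-linear bijection $\Phi$ with $\Phi(x^*)=\Phi(x)^*$ and $\Phi(x\circ y)=\Phi(x)\circ\Phi(y)$, where $x\circ y=\frac12(xy+yx)$. The transpose on $M_2(\mathbb C)$ is an example: it reverses products, so it preserves $\circ$, but it is not multiplicative.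

**Theorem 1.** For $C^*$-algebras $\mathcal A,\mathcal B$ the following are equivalent:

(a) $\mathcal{OG}(\mathcal A)\cong\mathcal{OG}(\mathcal B)$;

(b) there is a BJ orthogonality preserver $T:\mathcal A\to\mathcal B$ (possibly nonlinear and discontinuous);

(c) $\mathcal A,\mathcal B$ are isometrically isomorphic as complex Banach spaces;

(d) there is a complex-linear Jordan $*$-isomorphism $\mathcal A\to\mathcal B$.

No unit and no separability is assumed. Since (a)⇒(c) and (b)⇒(c), **both $\hat F$ and $F_{BJ}$ are complete in $\mathrm{core}(C^*\text{-}\mathbf{Ban}_1)$.** Theorem 2 in Section 11 describes the form of BJ preservers.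

The textbook facts we use are: Hahn–Banach, Krein–Milman and Tietze; Gelfand–Naimark for commutative $C^*$-algebras; the double commutant and Kaplansky density theorems; polar decomposition of normal functionals (Takesaki, *Theory of Operator Algebras I*, III.4.2); faithfulness, hence isometry, of the reduced atomic representation; and Wigner's theorem (Bargmann 1964, Gehér 2014), stated in Section 7.

## 3. The implications (c)⇒(a),(b), (a)⇒(b) and (d)⇒(c)

The implications (c)⇒(a),(b) were just seen: a surjective linear isometry preserves $\perp$ in both directions.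

**Step (a)⇒(b).** *Purpose: lift a map on lines to a map on vectors.* Let $f:\mathcal{OG}(\mathcal A)\to\mathcal{OG}(\mathcal B)$ be an isomorphism. Choose a nonzero vector $e_\ell$ in every line $\ell$ of $\mathcal A$ and a nonzero $e'_{\ell'}$ in every line $\ell'$ of $\mathcal B$. Put $T(\lambda e_\ell)=\lambda e'_{f(\ell)}$ for $\lambda\ne0$, and $T0=0$. This is a bijection. For nonzero $x,y$ homogeneity gives $x\perp y\iff\overline x\to\overline y\iff f(\overline x)\to f(\overline y)\iff Tx\perp Ty$. If $x=0$ or $y=0$, then $Tx=0$ or $Ty=0$, and both relations hold. So $T$ is a BJ preserver.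

**Step (d)⇒(c).** *Purpose: show that a Jordan $*$-isomorphism $\Phi:\mathcal A\to\mathcal B$ is isometric.* If $a=a^*$, then $\Phi(a)$ is self-adjoint, and $a^{n+1}=a\circ a^n$ gives $\Phi(a^n)=\Phi(a)^n$ by induction; so $\Phi$ is a $*$-homomorphism on polynomials in $a$ without constant term.

$\Phi$ is positive: for $b\ge0$, $\Phi(b)=\Phi(b^{1/2})^2\ge0$. A positive linear map is bounded. Indeed, were $\Phi$ unbounded on positive elements of norm $\le1$, we could choose such $b_n$ with $\|\Phi(b_n)\|\ge4^n$; with $b=\sum_n2^{-n}b_n\ge2^{-n}b_n$ we would get $\|\Phi(b)\|\ge2^{-n}\|\Phi(b_n)\|\ge2^n$ for all $n$, which is absurd. Every element is a combination of four positive elements of norm at most its own, so $\Phi$ is bounded.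

By continuity $\Phi$ restricts to a $*$-homomorphism on $C^*(a)$ for $a=a^*$, so $\|\Phi(a)\|\le\|a\|$; hence $\|\Phi(x)\|\le2\|x\|$ for all $x$. To remove the $2$, note
$$2x\circ(x\circ y)-(x\circ x)\circ y=\tfrac12(x^2y+2xyx+yx^2)-\tfrac12(x^2y+yx^2)=xyx,$$
so $\Phi(xx^*x)=\Phi(x)\Phi(x)^*\Phi(x)$. Put $x_0=x$, $x_{k+1}=x_kx_k^*x_k$. Since $\|zz^*z\|^2=\|(z^*z)^3\|=\|z\|^6$, we have $\|x_k\|=\|x\|^{3^k}$ and likewise $\|\Phi(x_k)\|=\|\Phi(x)\|^{3^k}$. Thus $\|\Phi(x)\|^{3^k}\le2\|x\|^{3^k}$ for all $k$, and taking $3^k$-th roots gives $\|\Phi(x)\|\le\|x\|$. The same applies to $\Phi^{-1}$.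

What remains is **(b)⇒(d)**, and it occupies Sections 4 to 10. Fix a BJ preserver $T:\mathcal A\to\mathcal B$. Zero is the only vector with $x\perp x$, so $T0=0$. As $T$ is bijective, $\mathcal A=0$ iff $\mathcal B=0$, and then there is nothing to prove. From now on $\mathcal A,\mathcal B\ne0$.

## 4. Orthogonality as a statement about faces of the dual ball

Let $B_1$ be the unit ball of $\mathcal A^*$, compact in the $w^*$-topology. For $x\neq0$ let
$$F(x)=\{\varphi\in B_1:\varphi(x)=\|x\|\}.$$
By Hahn–Banach it is nonempty. It is convex and $w^*$-compact, and its elements have norm one. It is a face of $B_1$: if $\frac12(\psi_1+\psi_2)\in F(x)$ with $\psi_i\in B_1$, then $|\psi_i(x)|\le\|x\|$ forces $\psi_1(x)=\psi_2(x)=\|x\|$. For $c\in\mathbb C^\times$, $F(cx)$ is a unimodular multiple of $F(x)$.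

**Lemma 1 (James).** For $x\ne0$: $x\perp y$ iff $\varphi(y)=0$ for some $\varphi\in F(x)$.

*Purpose: translate $\perp$ into functionals.*

*Proof.* If such a $\varphi$ exists, then $\|x+\lambda y\|\ge|\varphi(x+\lambda y)|=\|x\|$. Conversely let $x\perp y$. If $y=\mu x$ with $\mu\ne0$, then $\lambda=-1/\mu$ contradicts $x\perp y$; so $y=\mu x$ means $y=0$, and any $\varphi\in F(x)$ works. Otherwise $x,y$ are independent, and $ax+by\mapsto a\|x\|$ on their span has norm $\le1$, since for $a\ne0$ we have $\|ax+by\|=|a|\,\|x+\frac bay\|\ge|a|\|x\|$. Extend it by Hahn–Banach. ∎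

**Lemma 2.** For $x,z\ne0$: $z\le x$ iff $F(z)\subset\theta F(x)$ for some $\theta\in\mathbb T$.

*Purpose: the order $\le$ is inclusion of faces, up to one phase.*

*Proof.* "⇐": let $z\perp y$. By Lemma 1 some $\varphi\in F(z)$ kills $y$. Then $\bar\theta\varphi\in F(x)$ kills $y$, so $x\perp y$.

"⇒": let $\varphi\in F(z)$. By Lemma 1, $\ker\varphi\subset z^\perp\subset x^\perp$. The restriction map $r:\mathcal A^*\to(\ker\varphi)^*$ is linear and $w^*$-continuous, so $r(F(x))$ is convex and $w^*$-compact. If $0\notin r(F(x))$, separation by a $w^*$-continuous functional gives $y\in\ker\varphi$ with $\operatorname{Re}\psi(y)>0$ for all $\psi\in F(x)$. Then $y\notin x^\perp$ by Lemma 1, a contradiction. So some $\psi\in F(x)$ vanishes on $\ker\varphi$, i.e. $\psi$ is a multiple of $\varphi$. Both have norm one, hence $\psi\in\mathbb T\varphi$ and $|\varphi(x)|=\|x\|$. This holds for every $\varphi\in F(z)$, so the affine map $\varphi\mapsto\varphi(x)/\|x\|$ sends the convex set $F(z)$ onto a convex subset of $\mathbb T$, that is, onto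 one point $\theta$. Thus $\bar\theta\varphi\in F(x)$ for all $\varphi\in F(z)$. ∎

**Why single elements do not suffice.** A first plan would be to look for $x$ with $F(x)=\{\varphi\}$: then $x^\perp=\ker\varphi$, and the graph sees $\varphi$ up to a scalar. This fails when the algebra is large. Let $K=\Gamma\cup\{\infty\}$ be the one-point compactification of an uncountable discrete set and $\mathcal A=C(K)$. If $x\ne0$ and $|x(\infty)|=\|x\|$, then each set $\{\gamma:|x(\gamma)-x(\infty)|>1/n\}$ is finite, so $x(\gamma)=x(\infty)$ for all but countably many $\gamma$. With $u=\overline{x(\infty)}/\|x\|$, the face $F(x)$ contains $u\delta_\infty$ and also $u\delta_\gamma$ for uncountably many $\gamma$. So no $F(x)$ isolates evaluation at $\infty$. The faces $F(x)$ do shrink to it as $x$ runs through $D_{\delta_\infty}$, and this is the reason for using filters instead of single elements.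

**Lemma 3.** (i) If $\|x\|=\|x'\|=1=\varphi(x)=\varphi(x')$ with $\|\varphi\|=1$ and $w=\frac12(x+x')$, then $\|w\|=1=\varphi(w)$ and $F(w)=F(x)\cap F(x')$. If $D_\varphi\neq\emptyset$, it is a filter.

(ii) Every filter is contained in $D_\varphi$ for some extreme point $\varphi$ of $B_1$.

*Purpose: connect filters with the sets $D_\varphi$, in any Banach space.*

*Proof.* (i) We have $\|w\|\le1$ and $\varphi(w)=1$, so $\|w\|=1$. If $\psi\in F(w)$, then $|\psi(x)|,|\psi(x')|\le1$ and $\frac12(\psi(x)+\psi(x'))=1$ force $\psi(x)=\psi(x')=1$. The converse inclusion is clear.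

Downward directedness of $D_\varphi$: given $x,x'\in D_\varphi$, replace them by $x/\varphi(x)$ and $x'/\varphi(x')$, which changes nothing in the order and puts us in the situation above. Then $w\in D_\varphi$, and $F(w)\subset F(x)$, $F(w)\subset F(x')$ give $w\le x,x'$ by Lemma 2. Upward closedness: if $z\in D_\varphi$ and $z\le x$, then a unimodular multiple of $\varphi$ lies in $F(z)\subset\theta F(x)$, so $|\varphi(x)|=\|x\|$.

(ii) Let $D$ be a filter, fix $x_0\in D$, and put $D_0=\{z\in D:z\le x_0\}$. For $z\in D_0$ let $G(z)$ be the unimodular multiple of $F(z)$ contained in $F(x_0)$. It exists by Lemma 2 and is unique, because all elements of $F(x_0)$ take the same value $\|x_0\|\ne0$ at $x_0$. If $z'\le z$ in $D_0$, then $G(z')\subset\eta G(z)$ for some $\eta\in\mathbb T$ by Lemma 2, and evaluation at $x_0$ gives $\eta=1$; so $G(z')\subset G(z)$. A lower bound in $D$ of two elements of $D_0$ is again in $D_0$, so $\{G(z)\}_{z\in D_0}$ is a downward directed family of nonempty $w^*$-compact faces of $B_1$. Its intersection is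 a nonempty compact face of $B_1$. By Krein–Milman it has an extreme point $\varphi$, which is extreme in $B_1$ because the intersection is a face. Now let $x\in D$ and pick $z\in D$ with $z\le x$, $z\le x_0$. Then $\varphi\in G(z)\subset\mathbb TF(z)\subset\mathbb TF(x)$, i.e. $x\in D_\varphi$. ∎

## 5. Maximal filters are indexed by matrix coefficients of irreducible representations

Let $\hat{\mathcal A}$ be a set of representatives of the unitary equivalence classes of nonzero irreducible representations $\pi:\mathcal A\to B(H_\pi)$. For unit vectors $\xi,\eta\in H_\pi$ let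
$$\omega^\pi_{\xi,\eta}(x)=\langle\pi(x)\xi,\eta\rangle .$$

**Lemma 4 (Kadison transitivity).** Let $\pi_1,\dots,\pi_n\in\hat{\mathcal A}$ be distinct, $L_i\subset H_{\pi_i}$ finite-dimensional, $t_i\in B(L_i)$. There is $x\in\mathcal A$ with $\pi_i(x)|_{L_i}=t_i$, $\pi_i(x)^*|_{L_i}=t_i^*$ for all $i$, and $\|x\|\le\max\|t_i\|$.

*Purpose: prescribe an element of $\mathcal A$ on finitely many vectors without paying in norm.*

*Proof.* Let $\pi=\bigoplus\pi_i$ on $H=\bigoplus H_{\pi_i}$. An operator commuting with $\pi(\mathcal A)$ is a matrix of intertwiners $H_{\pi_j}\to H_{\pi_i}$. By Schur's lemma the off-diagonal ones vanish and the diagonal ones are scalars. So $\pi(\mathcal A)'=\bigoplus\mathbb C1$, and $M:=\pi(\mathcal A)''=\bigoplus B(H_{\pi_i})$ is the strong closure of $\pi(\mathcal A)$. Let $p\in M$ be the finite-rank projection onto $\bigoplus L_i$.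

**Step 1.** *For $s=s^*\in M$ there is $a=a^*\in\mathcal A$ with $\pi(a)p=sp$.* Put $s_0=s$. Given $s_k=s_k^*\in M$, Kaplansky's theorem gives $a_k=a_k^*\in\mathcal A$ with $\|\pi(a_k)\|\le\|s_k\|$ and, with $d_k=s_k-\pi(a_k)$, $\|d_kp\|\le\frac13 2^{-k-1}$ (strong approximation is norm approximation on the finite-dimensional range of $p$). Replace $a_k$ by $f(a_k)$, where $f(u)=\max(-\|s_k\|,\min(\|s_k\|,u))$. Since $f(0)=0$, this stays in $\mathcal A$; since $f$ is the identity on the spectrum of $\pi(a_k)$, it does not change $\pi(a_k)$; and now $\|a_k\|\le\|s_k\|$. Put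
$$s_{k+1}=d_kp+pd_k-pd_kp=s_{k+1}^*\in M .$$
Then $s_{k+1}p=d_kp$ and $\|s_{k+1}\|\le3\|d_kp\|\le2^{-k-1}$. Hence $a=\sum_ka_k$ converges, and $\pi(a_k)p=s_kp-s_{k+1}p$ telescopes: $\pi\bigl(\sum_{k<n}a_k\bigr)p=(s-s_n)p\to sp$.

**Step 2.** *Correct the norm.* If all $t_i=0$, take $x=0$. Otherwise scale so that $\max\|t_i\|=1$. Extend $\bigoplus t_i$ by $0$ to an element of $M$, and apply Step 1 to its real and imaginary parts. This gives $a_1,a_2\in\mathcal A_{sa}$, and $x_0=a_1+ia_2$ satisfies $\pi_i(x_0)|_{L_i}=t_i$, $\pi_i(x_0)^*|_{L_i}=t_i^*$. Put $x=x_0k(x_0^*x_0)$ with $k(u)=\min(1,u^{-1/2})$, $k(0)=1$. As $k-1$ vanishes at $0$, $x\in\mathcal A$. Moreover $\|x\|^2=\|k(x_0^*x_0)\,x_0^*x_0\,k(x_0^*x_0)\|\le\sup_{u\ge0}uk(u)^2\le1$. The subspace $L_i$ is invariant under $\pi_i(x_0^*x_0)$, which acts there as $t_i^*t_i\le1$; since $k=1$ on $[0,1]$, $k(\pi_i(x_0^*x_0))$ is the identity on $L_i$. Therefore $\pi_i(x)|_{L_i}=\pi_i(x_0)|_{L_i}=t_i$ and $\pi_i(x)^*|_{L_i}=k(\pi_i(x_0^*x_0))\,t_i^*=t_i^*$. ∎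

**Consequences.** First, $\|\omega^\pi_{\xi,\eta}\|=1$: apply Lemma 4 to $t=\langle\cdot,\xi\rangle\eta$ on $\mathrm{span}\{\xi,\eta\}$. Second, *independence*: a finite combination $\sum_\pi\sum_ja_{\pi j}\omega^\pi_{\xi_{\pi j},\eta_{\pi j}}$ vanishes on $\mathcal A$ iff for each $\pi$ the operator $K_\pi=\sum_ja_{\pi j}\langle\cdot,\eta_{\pi j}\rangle\xi_{\pi j}$ is $0$. Indeed $\langle t\xi,\eta\rangle=\operatorname{tr}(t\,\langle\cdot,\eta\rangle\xi)$, so the combination takes the value $\sum_\pi\operatorname{tr}(t_\pi K_\pi)$ at an $x$ acting as $t_\pi$ on the span of the vectors involved, and by Lemma 4 we may choose $t_\pi=K_\pi^*$. Conversely, if all $K_\pi=0$, the combination vanishes by the same trace formula.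

Let $E(\mathcal A)$ be the set of classes $[\omega^\pi_{\xi,\eta}]$ modulo $\mathbb T$, and let $P(H)$ be the set of one-dimensional subspaces of $H$. By independence, $E(\mathcal A)$ is the disjoint union of the sets
$$E_\pi=P(H_\pi)\times P(H_\pi),\qquad [\omega^\pi_{\xi,\eta}]\leftrightarrow([\xi],[\eta]).$$
We use the same letter $\rho$ for a class and for a functional representing it.

**Example ($M_2$).** For $\mathcal A=M_2(\mathbb C)$ and $\rho=([e_1],[e_1])$, suppose $x\in D_\rho$ is scaled so that $x_{11}=1=\|x\|$. The first column and the first row have norm $\le1$, so $x_{12}=x_{21}=0$. Thus $D_\rho=\{c\,\mathrm{diag}(1,z):c\ne0,\ |z|\le1\}$. In general $x\in D_{([\xi],[\eta])}$ says that $x$ attains its norm at $\xi$ and sends $\xi$ into the line of $\eta$.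

**Lemma 5.** (i) Every extreme point of $B_1$ is of the form $\omega^\pi_{\xi,\eta}$.

(ii) If $\rho,\psi\in E(\mathcal A)$, then $D_\rho\neq\emptyset$, and $D_\rho\subset D_\psi$ implies $\rho=\psi$.

(iii) The maximal filters are exactly the $D_\rho$, $\rho\in E(\mathcal A)$, and $\rho\mapsto D_\rho$ is injective.

(iv) $\ker\rho=\{y:x\perp y\ \text{for all }x\in D_\rho\}$ for $\rho\in E(\mathcal A)$.

*Purpose: read off $E(\mathcal A)$, and the kernels of its members, from $\perp$ alone.*

*Proof.* (i) Recall that $\mathcal A^{**}$ is a von Neumann algebra in which multiplication is separately $w^*$-continuous and $\mathcal A$ is $w^*$-dense, and that functionals and representations of $\mathcal A$ extend normally to it (functionals with the same norm). Let $\varphi$ be extreme in $B_1$, viewed as a normal functional on $\mathcal A^{**}$. Polar decomposition gives a positive normal functional $|\varphi|$ of norm $\|\varphi\|=1$ and a partial isometry $v\in\mathcal A^{**}$ with $v^*v$ the support of $|\varphi|$, such that $\varphi(x)=|\varphi|(xv)$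 and $|\varphi|(x)=\varphi(xv^*)$.

We claim that $|\varphi|$ restricts to a pure state of $\mathcal A$. Let $|\varphi|=\frac12(\psi_1+\psi_2)$ with states $\psi_i$ of $\mathcal A$, extended normally. Put $\varphi_i(x)=\psi_i(xv)$. Then $\varphi=\frac12(\varphi_1+\varphi_2)$ and $\|\varphi_i\|\le1$, so $\varphi_i=\varphi$ on $\mathcal A$ by extremality, hence on $\mathcal A^{**}$ by normality. Since $\psi_i(1-v^*v)\le2|\varphi|(1-v^*v)=0$, Cauchy–Schwarz gives $\psi_i(x(1-v^*v))=0$, so
$$\psi_i(x)=\psi_i(xv^*v)=\varphi_i(xv^*)=\varphi(xv^*)=|\varphi|(x).$$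

So $|\varphi|$ is pure on $\mathcal A$, and its GNS triple $(\pi,H,\zeta)$ is irreducible. Let $\pi''$ be the normal extension of $\pi$ to $\mathcal A^{**}$. By normality and density $|\varphi|(x)=\langle\pi''(x)\zeta,\zeta\rangle$ on $\mathcal A^{**}$. Hence for $x\in\mathcal A$, $\varphi(x)=|\varphi|(xv)=\langle\pi(x)\xi,\zeta\rangle$ with $\xi=\pi''(v)\zeta$, and $\|\xi\|^2=|\varphi|(v^*v)=1$. Replace $\pi$ by its representative in $\hat{\mathcal A}$.

(ii) Let $\rho=[\omega^\pi_{\xi,\eta}]$. Lemma 4 with $t=\langle\cdot,\xi\rangle\eta$ gives $x$ with $\|x\|\le1=\rho(x)$, so $D_\rho\ne\emptyset$. Let $\psi=[\omega^{\pi'}_{\xi',\eta'}]\ne\rho$. If $\pi=\pi'$, use $L=\mathrm{span}\{\xi,\eta,\xi',\eta'\}$ and the same $t$: the resulting $x$ has $\|x\|=1=|\rho(x)|$ and $|\psi(x)|=|\langle\xi',\xi\rangle\langle\eta,\eta'\rangle|<1$, because $[\xi]\ne[\xi']$ or $[\eta]\neq[\eta']$. If $\pi\ne\pi'$, use $t$ for $\pi$ and $t'=0$ on $\mathrm{span}\{\xi',\eta'\}$ for $\pi'$; then $\psi(x)=0$. In each case $x\in D_\rho\setminus D_\psi$.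

(iii) Each $D_\rho$ is a filter, by (ii) and Lemma 3(i). By Lemma 3(ii) and (i), every filter lies in some $D_\psi$ with $\psi\in E(\mathcal A)$; so a maximal filter equals some $D_\psi$. Conversely, if $D_\rho\subset D$ with $D$ a filter, then $D\subset D_\psi$ for some $\psi$, (ii) gives $\psi=\rho$, and $D=D_\rho$. Injectivity is (ii).

(iv) "⊂": for $x\in D_\rho$ a unimodular multiple of $\rho$ lies in $F(x)$, and Lemma 1 applies. For "⊃" let $\rho(y)\ne0$; we look for $x\in D_\rho$ with $x\not\perp y$. Let $N=\{x:\|x\|=1=\rho(x)\}\ne\emptyset$. By Lemma 3(i) the compact faces $F(x)$, $x\in N$, are directed downward. Let $I$ be their intersection, a compact face of $B_1$ containing $\rho$. An extreme point $\psi$ of $I$ is extreme in $B_1$ and equals $1$ on $N$. If $x\in D_\rho$, then $x/\rho(x)\in N$, so $\psi(x)=\rho(x)$ and $x\in D_\psi$. Thus $D_\rho\subset D_\psi$. By (i) $\psi\in E(\mathcal A)$ up to a phase, by (ii) $\psi\in\mathbb T\rho$, and evaluation on $N$ gives $\psi=\rho$. By Krein–Milman $I=\{\rho\}$. If $x\perp y$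 for all $x\in N$, then the compact sets $F(x)\cap\{\psi:\psi(y)=0\}$ would be nonempty and directed downward, so they would have a common point; that point is $\rho$, and $\rho(y)=0$, a contradiction. So some $x\in N\subset D_\rho$ has $x\not\perp y$. ∎

## 6. The bijection $\sigma$, and rows and columns in $P(H)\times P(H)$

**Step 1.** *Purpose: let $T$ act on functionals.* $T$ maps $\mathcal A\setminus\{0\}$ onto $\mathcal B\setminus\{0\}$ with $T(x^\perp)=(Tx)^\perp$. So it preserves $\le$ in both directions, filters, and maximal filters. By Lemma 5(iii) there is a bijection $\sigma:E(\mathcal A)\to E(\mathcal B)$ with $T(D_\rho)=D_{\sigma\rho}$. By Lemma 5(iv), $\ker\rho=\bigcap_{x\in D_\rho}x^\perp$, so $T(\ker\rho)=\ker\sigma\rho$. In formulas,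
$$|\rho(x)|=\|x\|\iff|(\sigma\rho)(Tx)|=\|Tx\|,\tag{1}$$
$$\rho(x)=0\iff(\sigma\rho)(Tx)=0.\tag{2}$$

**The commutative case by hand.** Let $\mathcal A=C_0(K)$ and $\mathcal B=C_0(K')$. All $H_\pi$ are one-dimensional, $E(\mathcal A)=K$ and $E(\mathcal B)=K'$, and (2) says that $\sigma:K\to K'$ carries the zero set of $x$ onto the zero set of $Tx$. Every closed set in $K$ is an intersection of zero sets of functions in $C_0(K)$, by Urysohn's lemma for locally compact spaces. So $\sigma$ maps closed sets to closed sets, and so does $\sigma^{-1}$. Thus $\sigma$ is a homeomorphism and $C_0(K)\cong C_0(K')$. In the noncommutative case $\sigma$ acts between the sets $P(H_\pi)\times P(H_\pi)$, and we must first learn how it treats the two factors.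

**Step 2 (Joins).** *Purpose: find a relation on $E$ that $\sigma$ must respect.* For $\rho_1\ne\rho_2$ let
$$J(\rho_1,\rho_2)=\{\rho\in E:\ker\rho\supset\ker\rho_1\cap\ker\rho_2\},$$
that is, the elements of $E$ in the span of $\rho_1,\rho_2$. Since $T(\ker\rho_1\cap\ker\rho_2)=\ker\sigma\rho_1\cap\ker\sigma\rho_2$, we have $\sigma J(\rho_1,\rho_2)=J(\sigma\rho_1,\sigma\rho_2)$.

Let $\rho_i=[\omega^{\pi_i}_{\xi_i,\eta_i}]$. If $\pi_1\neq\pi_2$, independence shows that an element of $E$ of the form $a\rho_1+b\rho_2$ has $a=0$ or $b=0$, so $J=\{\rho_1,\rho_2\}$. If $\pi_1=\pi_2$, an element of $J$ other than $\rho_1,\rho_2$ corresponds to a rank-one operator $a\langle\cdot,\eta_1\rangle\xi_1+b\langle\cdot,\eta_2\rangle\xi_2$ with $ab\ne0$. If $\xi_1,\xi_2$ are independent and $\eta_1,\eta_2$ are independent, this operator has rank two, so there is no such element. If $[\xi_1]=[\xi_2]=[\xi]$, say $\xi_2=u\xi_1$ with $u\in\mathbb T$, the operator is $\langle\cdot,\bar a\eta_1+\bar b\bar u\eta_2\rangle\xi_1$, and $J=\{[\xi]\}\times P(\mathrm{span}\{\eta_1,\eta_2\})$.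 In the same way, if $[\eta_1]=[\eta_2]=[\eta]$, then $J=P(\mathrm{span}\{\xi_1,\xi_2\})\times\{[\eta]\}$.

**Step 3 (Adjacency).** *Purpose: $\sigma$ permutes the blocks $E_\pi$.* Call $\rho_1\ne\rho_2$ *adjacent* if $J(\rho_1,\rho_2)$ has more than two elements. By Step 2 this happens iff they lie in the same $E_\pi$ and share one of their two coordinates. $\sigma$ preserves adjacency both ways. Any two points of $E_\pi$ are joined by $(\xi,\eta),(\xi,\eta'),(\xi',\eta')$, so the connected components of adjacency are the sets $E_\pi$. Hence there is a bijection $\pi\mapsto\pi'$, $\hat{\mathcal A}\to\hat{\mathcal B}$, with $\sigma(E_\pi)=E_{\pi'}$, and $\dim H_\pi=1\iff|E_\pi|=1\iff\dim H_{\pi'}=1$.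

**Step 4 (Product structure).** *Purpose: split $\sigma|_{E_\pi}$ into two maps of projective spaces.* Let $\dim H_\pi\ge2$. Call the sets $\{[\xi]\}\times P(H_\pi)$ rows and $P(H_\pi)\times\{[\eta]\}$ columns. A point $(\zeta,\theta)$ that is adjacent or equal to each of two distinct points $(\xi,\eta_1),(\xi,\eta_2)$ of a row lies in that row: otherwise $\zeta\ne\xi$, and $\theta=\eta_1$ and $\theta=\eta_2$. Likewise for columns. So rows and columns are maximal cliques. Every clique with at least two points has two points in a common row or column, hence lies in that row or column; and single points are not maximal cliques. So the maximal cliques are exactly the rows and the columns, and $\sigma$ maps them to rows and columns of $E_{\pi'}$.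

Distinct rows are disjoint, distinct columns are disjoint, and a row meets every column in exactly one point. Suppose some row $R$ goes to a row. Every other row is disjoint from $R$, so its image is disjoint from the row $\sigma(R)$ and is therefore a row, since columns meet every row. A column meets $R$ in exactly one point, so its image meets $\sigma(R)$ in exactly one point and is not a row, because two rows are disjoint or equal and a row has more than one point; so it is a column. If instead some row goes to a column, the same argument with the roles exchanged in $E_{\pi'}$ shows that all rows go to columns and all columns to rows. We call the two cases *straight* and *swapped*. There are bijections $\alpha,\beta:P(H_\pi)\to P(H_{\pi'})$ with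
$$\text{straight: }\sigma(\xi,\eta)=(\alpha(\xi),\beta(\eta));\qquad\text{swapped: }\sigma(\xi,\eta)=(\beta(\eta),\alpha(\xi)).$$
Finally, for a two-dimensional $M\subset H_\pi$, apply $\sigma$ to the join $P(M)\times\{[\eta]\}$. The image is a join of two adjacent points, so $\alpha(P(M))=P(M')$ with $\dim M'=2$.

**Examples on $M_2$.** If $Tx=vxu$ with unitaries $u,v$, then $\langle vxu\,(u^{-1}\xi),v\eta\rangle=\langle x\xi,\eta\rangle$, so $\sigma(\xi,\eta)=([u^{-1}\xi],[v\eta])$ is straight, and $\alpha,\beta$ are unrelated. If $Tx=x^*$, then $\langle x^*\eta,\xi\rangle=\overline{\langle x\xi,\eta\rangle}$ gives $\sigma(\xi,\eta)=(\eta,\xi)$, swapped.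

## 7. Transition probabilities and a rigid function $g$

Let $\dim H_\pi\ge2$. For unit vectors put $d(\xi,\eta)=\arccos|\langle\xi,\eta\rangle|\in[0,\frac\pi2]$. The preservation of the sets $P(M)$ gives nothing when $\dim H_\pi=2$, since then $M=H_\pi$ is the only choice. Metric information has to come from (1), and it does, through the question of when two sets $D_\rho$ meet.

**Lemma 6.** For $\rho_i=(\xi_i,\eta_i)\in E_\pi$, $i=1,2$: $D_{\rho_1}\cap D_{\rho_2}\ne\emptyset\iff d(\xi_1,\xi_2)=d(\eta_1,\eta_2)$.

*Purpose: compare distances in the two factors. In $M_2$, for instance, $([e_1],[e_1])$ and $([e_1],[e_2])$ have disjoint sets $D$, since no $x\ne0$ attains its norm at $e_1$ while sending $e_1$ both into $\mathbb Ce_1$ and into $\mathbb Ce_2$; here the distances are $0$ and $\frac\pi2$.*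

*Proof.* Let $x$ be in both, $\|x\|=1$. Then $|\langle\pi(x)\xi_i,\eta_i\rangle|=1$ is the equality case of Cauchy–Schwarz, so $\pi(x)\xi_i=\theta_i\eta_i$ with $\theta_i\in\mathbb T$. Reading the same number as $|\langle\xi_i,\pi(x)^*\eta_i\rangle|$ gives $\pi(x)^*\eta_i=\bar\theta_i\xi_i$. Hence $\pi(x)^*\pi(x)\xi_1=\xi_1$ and $\langle\xi_1,\xi_2\rangle=\langle\pi(x)\xi_1,\pi(x)\xi_2\rangle=\theta_1\bar\theta_2\langle\eta_1,\eta_2\rangle$. Conversely, adjust the phase of $\eta_2$ so that $\langle\xi_1,\xi_2\rangle=\langle\eta_1,\eta_2\rangle$. Equal Gram matrices give an isometry $\mathrm{span}\{\xi_1,\xi_2\}\to\mathrm{span}\{\eta_1,\eta_2\}$, $\xi_i\mapsto\eta_i$. Extend it by $0$ on the orthogonal complement inside $L=\mathrm{span}\{\xi_1,\xi_2,\eta_1,\eta_2\}$. Lemma 4 gives $x$ with $\|x\|\le1$ and $\langle\pi(x)\xi_i,\eta_i\rangle=1$. ∎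

Since $T(D_{\rho_1}\cap D_{\rho_2})=D_{\sigma\rho_1}\cap D_{\sigma\rho_2}$, in both the straight and the swapped case
$$d(\xi_1,\xi_2)=d(\eta_1,\eta_2)\iff d(\alpha\xi_1,\alpha\xi_2)=d(\beta\eta_1,\beta\eta_2).\tag{3}$$
Every $r\in[0,\frac\pi2]$ is a distance in $P(H_\pi)$. Fix one pair $(\eta_1,\eta_2)$ at distance $r$: by (3) all pairs $(\xi_1,\xi_2)$ at distance $r$ have the same $d(\alpha\xi_1,\alpha\xi_2)$, namely $d(\beta\eta_1,\beta\eta_2)$. Call this number $g(r)$. Exchanging the roles, all pairs $(\eta_1,\eta_2)$ at distance $r$ have $d(\beta\eta_1,\beta\eta_2)=g(r)$. So there is one function $g:[0,\frac\pi2]\to[0,\frac\pi2]$ with $d(\alpha\xi_1,\alpha\xi_2)=g(d(\xi_1,\xi_2))$ and $d(\beta\eta_1,\beta\eta_2)=g(d(\eta_1,\eta_2))$. It is injective: if $g(r)=g(s)$, use (3) with a pair $\xi$ at distance $r$ and a pair $\eta$ at distance $s$. It is surjective because $\alpha$ is, and $g(0)=0$.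

**Lemma 7.** $g=\mathrm{id}$.

*Purpose: so far only equality of distances is respected; triangles in a projective line make $g$ rigid.*

*Proof.* Fix a two-dimensional $M\subset H_\pi$ and let $P(M')=\alpha(P(M))$.

**Step 1 (Complements).** As $g$ is injective, $\alpha$ maps $\{\eta\in P(M):d(\xi,\eta)=r\}$ onto $\{\eta'\in P(M'):d(\alpha\xi,\eta')=g(r)\}$. Such a set is a singleton iff $r\in\{0,\frac\pi2\}$. So $g$ preserves $\{0,\frac\pi2\}$, hence $g(\frac\pi2)=\frac\pi2$, and $\alpha$ preserves orthogonal complements within $P(M)$. In $P(M)$ we have $|\langle\xi,\eta\rangle|^2+|\langle\xi^\perp,\eta\rangle|^2=1$, where $\xi^\perp$ is here a unit vector of $M$ orthogonal to $\xi$; so $d(\xi^\perp,\eta)=\frac\pi2-d(\xi,\eta)$. Therefore $g(\frac\pi2-r)=\frac\pi2-g(r)$.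

**Step 2 (Triangles).** For $a,b\in[0,\frac\pi2]$ let $S(a,b)$ be the set of all $d(\xi,\zeta)$ with $\xi,\eta,\zeta\in P(M)$, $d(\xi,\eta)=a$, $d(\eta,\zeta)=b$. In a suitable orthonormal basis and with suitable phases, $\eta=e_1$, $\xi=\cos a\,e_1+\sin a\,e_2$, $\zeta=\cos b\,e_1+e^{it}\sin b\,e_2$, with $t$ arbitrary. Then $|\langle\xi,\zeta\rangle|=|\cos a\cos b+e^{-it}\sin a\sin b|$ ranges over $[|\cos(a+b)|,\cos(a-b)]$, so
$$S(a,b)=[\,|a-b|,\ \min(a+b,\pi-a-b)\,].$$
The same holds in $P(M')$. Since $\alpha:P(M)\to P(M')$ is a bijection transforming distances by the injective map $g$, we get $g(S(a,b))=S(g(a),g(b))$.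

**Step 3 (Monotonicity).** Take $a=b=\frac s2$ with $s\in[0,\frac\pi2]$. Then $S(\frac s2,\frac s2)=[0,s]$, and $g([0,s])=[0,G(s)]$ for some $G(s)$. Since $g$ is injective, $G$ is strictly increasing. For $s>0$,
$$\{g(s)\}=g([0,s])\setminus g([0,s))=[0,G(s)]\setminus\bigcup_{s'<s}[0,G(s')]\ni G(s),$$
so $g(s)=G(s)$, and $g$ is strictly increasing.

**Step 4 (Additivity).** Let $a+b\le\frac\pi2$. Then $g(b)\le g(\frac\pi2-a)=\frac\pi2-g(a)$, so $g(a)+g(b)\le\frac\pi2$. The maximum of $S(a,b)$ is $a+b$, and that of $S(g(a),g(b))$ is $g(a)+g(b)$. As $g$ is increasing, comparing maxima in $g(S(a,b))=S(g(a),g(b))$ gives $g(a+b)=g(a)+g(b)$. With $g(\frac\pi2)=\frac\pi2$ this yields $g(q\frac\pi2)=q\frac\pi2$ for rational $q\in[0,1]$, and monotonicity gives $g=\mathrm{id}$. ∎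

Wigner's theorem says: *a bijection $P(H)\to P(H')$ between the sets of one-dimensional subspaces of complex Hilbert spaces which preserves $|\langle\xi,\eta\rangle|$ for unit representatives is induced by a unitary or an antiunitary $H\to H'$.* (An antiunitary is a conjugate-linear bijection $W$ with $\langle Wa,Wb\rangle=\overline{\langle a,b\rangle}$, such as complex conjugation on $\mathbb C^n$.) So there are $U_\pi,V_\pi:H_\pi\to H_{\pi'}$, each unitary or antiunitary, with $\alpha([\xi])=[U_\pi\xi]$ and $\beta([\eta])=[V_\pi\eta]$. If $\dim H_\pi=1$, let $U_\pi=V_\pi$ be any unitary and call $\pi$ straight. Dropping the index of $U,V$: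
$$\text{straight: }\sigma[\omega^\pi_{\xi,\eta}]=[\omega^{\pi'}_{U\xi,V\eta}];\qquad\text{swapped: }\sigma[\omega^\pi_{\xi,\eta}]=[\omega^{\pi'}_{V\eta,U\xi}].\tag{4}$$

## 8. The form of $T$ in one irreducible representation

**Lemma 8.** Let $t:H\to H$ be linear and let $s:H\to H$ be linear or conjugate-linear with $s\xi\in\mathbb C^\times t\xi$ for all $\xi$. If $s$ is linear, then $s=ct$ with $c\in\mathbb C^\times$. If $\operatorname{rank}t\ge2$, then $s$ is linear.

*Purpose: pointwise proportionality forces global proportionality. The rank condition in the last sentence is needed: for unit $\zeta,\eta$, the maps $t=\langle\cdot,\zeta\rangle\eta$ and $s\xi=\overline{\langle\xi,\zeta\rangle}\,\eta$ are pointwise proportional, and $s$ is conjugate-linear.*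

*Proof.* Note $\ker s=\ker t$. Write $s\xi=c(\xi)t\xi$ for $\xi\notin\ker t$. If $t\xi_1,t\xi_2$ are independent, additivity of $s$ and $t$ gives $c(\xi_1+\xi_2)(t\xi_1+t\xi_2)=c(\xi_1)t\xi_1+c(\xi_2)t\xi_2$, so $c(\xi_1)=c(\xi_1+\xi_2)=c(\xi_2)$. Let $\operatorname{rank}t\ge2$. If $t\xi_1,t\xi_2$ are nonzero and dependent, compare both with a $\xi_3$ such that $t\xi_3$ is independent of $t\xi_1$. So $c$ is constant, and $s=ct\ne0$ is linear, hence not conjugate-linear. If $\operatorname{rank}t=1$ and $s$ is linear, then $s$ and $t$ have the same kernel and the same one-dimensional range, so $s=ct$ with $c\neq0$. If $t=0$, then $s=0$ and $c=1$ works. ∎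

**Proposition 9.** For each $\pi$, $U_\pi,V_\pi$ are both unitary or both antiunitary. For each $x\in\mathcal A$ there is $c=c_\pi(x)\in\mathbb C^\times$ with
$$\pi'(Tx)=c\,V\pi(x)U^{-1}\ \text{(straight)},\qquad\pi'(Tx)=c\,U\pi(x)^*V^{-1}\ \text{(swapped)}.\tag{5}$$

*Purpose: turn knowledge about zeros of matrix coefficients into a formula for $T$.*

*Proof.* We first record the adjoint rule: if $U,V$ are both unitary or both antiunitary and $t\in B(H_\pi)$, then $VtU^{-1}$ is linear and
$$(VtU^{-1})^*=Ut^*V^{-1}.\tag{6}$$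
For unitaries this is clear. For antiunitaries $\langle VtU^{-1}a,b\rangle=\langle V^{-1}b,tU^{-1}a\rangle=\langle t^*V^{-1}b,U^{-1}a\rangle=\langle a,Ut^*V^{-1}b\rangle$.

If $\dim H_\pi=1$, then $\pi(x)$ and $\pi'(Tx)$ are scalars that vanish together by (2), which is the claim. Let $\dim H_\pi\ge2$, $t=\pi(x)$, $y=\pi'(Tx)$. By (2) and (4), in the straight case
$$\langle t\xi,\eta\rangle=0\iff\langle yU\xi,V\eta\rangle=0\iff\langle V^{-1}yU\xi,\eta\rangle=0,$$
and in the swapped case
$$\langle t\xi,\eta\rangle=0\iff\langle yV\eta,U\xi\rangle=0\iff\langle y^*U\xi,V\eta\rangle=0\iff\langle V^{-1}y^*U\xi,\eta\rangle=0 .$$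
Put $s=V^{-1}yU$, respectively $s=V^{-1}y^*U$. It is linear if $U,V$ are of the same type and conjugate-linear otherwise. For every $\xi$ the vectors $t\xi$ and $s\xi$ have the same Hilbert space orthogonal complement, so $s\xi\in\mathbb C^\times t\xi$. By Lemma 4 there is an $x$ with $\operatorname{rank}\pi(x)\ge2$; for it Lemma 8 says that $s$ is linear, so $U,V$ have the same type. Hence for every $x$ the map $s$ is linear, and Lemma 8 gives $s=ct$ with $c\in\mathbb C^\times$. In the straight case $y=V(ct)U^{-1}$ is $VtU^{-1}$ times $c$ or $\bar c$. In the swapped case $y^*$ is a nonzero multiple of $VtU^{-1}$, and (6) gives $y\in\mathbb C^\times Ut^*V^{-1}$. ∎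

For the transpose on $M_2$, with $J$ the complex conjugation, $x^{\mathrm t}=Jx^*J$: this is the swapped case with $U=V=J$ antiunitary and $c=1$.

## 9. Scalars that vary with the representation, and a separation lemma

Formula (5) tempts one to show that $c_\pi(x)$ does not depend on $\pi$, so that $T$ would be a scalar function times an isometry. This is false in general.

**Example ($\mathbb C^2$).** Define $T$ on $\mathbb C^2$ with the maximum norm by $T0=0$ and
$$T(x_1,x_2)=\begin{cases}\bigl(x_1,\ x_2\,|x_2|/|x_1|\bigr)&\text{if }|x_2|\le|x_1|\ne0,\\ \bigl(x_1\,|x_1|/|x_2|,\ x_2\bigr)&\text{if }|x_1|<|x_2|.\end{cases}$$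
On each of the two regions $T$ is a bijection of the region onto itself, because with the larger modulus $m$ fixed it acts on the smaller modulus as $r\mapsto r^2/m$, a bijection of $[0,m]$ and of $[0,m)$. It preserves which coordinates are zero, the phases of the nonzero coordinates, and the order relation between $|x_1|$ and $|x_2|$. The relation $x\perp y$ depends on nothing else: for $|x_1|>|x_2|$ it says $y_1=0$, for $|x_2|>|x_1|$ it says $y_2=0$ (Section 1). For $|x_1|=|x_2|=m>0$, a functional $(a,b)$ with $|a|+|b|\le1$ and $ax_1+bx_2=m$ has the form $a=s\bar x_1/m$, $b=(1-s)\bar x_2/m$ with $s\in[0,1]$, so by Lemma 1 $x\perp y$ says that $0$ lies on the segment between $\bar x_1y_1$ and $\bar x_2y_2$, which depends only on the phases and zeros. So $T$ is a BJ preserver. Yet $T(1,\frac12)=(1,\frac14)$: the scalars are $1$ and $\frac12$. Since linear or conjugate-linear surjective isometries of $\mathbb C^2$ permute the coordinate moduli, $T$ is not of the form $c(x)\Phi(x)$ with such a $\Phi$.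

So in passing from $Tx$ to the undistorted family $(V\pi(x)U^{-1})_\pi$ we cannot divide by a constant, and there is no evident reason why the undistorted family should belong to $\mathcal B$. What we do control is this: by (1), $|c_\pi(x)|=\|Tx\|/\|x\|$ for those $\pi$ in which $x$ attains its norm. The next lemma shows that this is enough. The picture is as follows. For $y$ self-adjoint and a bump function $h$, the algebra $\mathcal B$ contains a version $b_h$ of $h(y)$ that is right where $h=0$ and where $h=1$, and has unknown positive factors in between. Such elements still separate different values of $y$, and a Stone–Weierstrass type argument then recovers $y$.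

By faithfulness of the reduced atomic representation, $\mathcal A\subset Z_{\mathcal A}:=\prod_{\pi}B(H_\pi)$ (bounded families) isometrically, with $x_\pi=\pi(x)$. Similarly $\mathcal B\subset Z_{\mathcal B}:=\prod_\pi B(H_{\pi'})$, indexed by $\pi\in\hat{\mathcal A}$, with $b_\pi=\pi'(b)$.

**Lemma 10.** Let $C\subset\prod_iB(H_i)$, $D\subset\prod_iB(K_i)$ be $C^*$-subalgebras, $W_i:H_i\to K_i$ unitary or antiunitary, and $\Psi(t)=(W_it_iW_i^{-1})_i$ for self-adjoint $t$. Suppose that for each $x\in C$, $x\ge0$, $\|x\|=1$, there are $b\in D$ and numbers $k_i>0$ with $b_i=k_i\Psi(x^2)_i$ for all $i$, and $k_i=1$ whenever $x_i\zeta=\zeta$ for some unit vector $\zeta$. Then $\Psi(C_{sa})\subset D$.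

*Purpose: remove the scalars.*

*Proof.* The map $t\mapsto(W_it_iW_i^{-1})_i$ is an isometric, real-linear, multiplicative, $*$-preserving bijection of the products. So $\Psi$ preserves spectra of self-adjoint elements and commutes with real continuous functional calculus.

**Step 1.** *Set up two commutative algebras.* Let $0\ne y\in C_{sa}$, $Y=\Psi(y)$, $S=\mathrm{sp}(y)\cup\{0\}=\mathrm{sp}(Y)\cup\{0\}$. For continuous $h:S\to[0,1]$ with $h(0)=0$ and $\max h=1$, the element $x=h(y)^{1/2}\in C$ is positive of norm one. The hypothesis gives $b_h\in D$ with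
$$(b_h)_i=k_{h,i}\,h(Y_i),\qquad k_{h,i}>0,\qquad k_{h,i}=1\ \text{ if }h(y_i)^{1/2}\zeta=\zeta\text{ for some unit }\zeta.$$
All $b_h$ and $Y$ are self-adjoint and commute, since their $i$-th components are functions of $Y_i$. Let $\mathcal C$ be the commutative $C^*$-algebra generated by $Y$ and all $b_h$, and $\mathcal C_0\subset D$ the one generated by all $b_h$. Let $X,X_0$ be the compact Hausdorff spaces of all homomorphisms to $\mathbb C$ (characters and $0$) of $\mathcal C,\mathcal C_0$. By Gelfand–Naimark, $\mathcal C$ and $\mathcal C_0$ are the algebras of continuous functions on $X$ and $X_0$ that vanish at the point $0$. Let $R:X\to X_0$ be restriction; it is continuous.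

**Step 2.** *If $\chi,\chi'\in X$ and $\chi(Y)\ne\chi'(Y)$, then $R\chi\ne R\chi'$.* Let $\lambda=\chi(Y)$, $\lambda'=\chi'(Y)$; both lie in $S$, and without loss of generality $\lambda'\ne0$. Choose continuous $h,e,j:S\to[0,1]$ as follows: $h=1$ near $\lambda'$ and $h=0$ near $\{0,\lambda\}$; $e(\lambda')=1$ and $e$ is supported in $\{h=1\}$; $j=1$ on $\operatorname{supp}h$ and $j(0)=j(\lambda)=0$. Then $eh=eh^{1/2}=e$, $jh=h$ and $e(0)=h(0)=0$. The elements $e(Y)$, $j(Y)$ lie in $\mathcal C$, and $\chi(j(Y))=j(\lambda)$, $\chi'(e(Y))=e(\lambda')$.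

First, $j(Y)b_h=b_h$, as one sees in each component. So $\chi(b_h)=j(\lambda)\chi(b_h)=0$.

Second, $e(Y)b_h=e(Y)$. The $i$-th component of the left side is $k_{h,i}\,e(Y_i)h(Y_i)=k_{h,i}\,e(Y_i)$. If $e(Y_i)\ne0$, then $e(y_i)\neq0$, and a unit vector $\zeta$ in the range of $e(y_i)$ satisfies $h(y_i)^{1/2}\zeta=\zeta$ because $h^{1/2}e=e$; hence $k_{h,i}=1$. So $\chi'(b_h)=e(\lambda')\chi'(b_h)=\chi'(e(Y)b_h)=\chi'(e(Y))=1$.

Thus $b_h\in\mathcal C_0$ separates $\chi$ and $\chi'$.

**Step 3.** *Conclude $Y\in\mathcal C_0$.* By Step 2, $\chi\mapsto\chi(Y)$ is constant on the fibers of $R$. A continuous map from a compact space to a Hausdorff space is a quotient map onto its closed image, so $\chi(Y)=f(R\chi)$ with $f$ continuous on $R(X)$; and $f(0)=0$, since $R0=0$. Extend $f$ continuously to $X_0$ by Tietze. The extension vanishes at $0$, so it is the Gelfand transform of some $z\in\mathcal C_0$. For all $\chi\in X$, $\chi(z)=f(R\chi)=\chi(Y)$. Hence $Y=z\in\mathcal C_0\subset D$. ∎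

## 10. Squares $a^*a$ and $aa^*$, and the Jordan isomorphism

Formula (5) contains two operators $U,V$ that need not be related. The products $a^*a$ and $aa^*$ each see only one of them. For self-adjoint $t\in Z_{\mathcal A}$ and $b\in Z_{\mathcal B}$ define
$$\Psi_r(t)_\pi=\begin{cases}Ut_\pi U^{-1}&\text{straight}\\Vt_\pi V^{-1}&\text{swapped}\end{cases},\qquad\Psi_l(t)_\pi=\begin{cases}Vt_\pi V^{-1}&\text{straight}\\Ut_\pi U^{-1}&\text{swapped}\end{cases},$$
$$\Psi'(b)_\pi=U^{-1}b_\pi U,\qquad\Psi''(b)_\pi=V^{-1}b_\pi V .$$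

**Claim.** $\Psi_r,\Psi_l$ map $\mathcal A_{sa}$ into $\mathcal B_{sa}$; $\Psi',\Psi''$ map $\mathcal B_{sa}$ into $\mathcal A_{sa}$.

*Purpose: four candidate maps, each verified by Lemma 10.*

*Proof.* Let $x\in\mathcal A$, $x\ge0$, $\|x\|=1$, and $a=Tx/\|Tx\|\in\mathcal B$. By (5), with $c\in\mathbb C^\times$ depending on $\pi$ and absorbing the factor $1/\|Tx\|$,
$$a_\pi=cVx_\pi U^{-1}\ \text{(straight)},\qquad a_\pi=cUx_\pi V^{-1}\ \text{(swapped)}.$$
By (6), $a_\pi^*=\bar cUx_\pi V^{-1}$, respectively $a_\pi^*=\bar cVx_\pi U^{-1}$. All these operators are linear, so the scalars come out, and $(a^*a)_\pi$ is $|c|^2Ux_\pi^2U^{-1}$ (straight) or $|c|^2Vx_\pi^2V^{-1}$ (swapped). That is,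
$$(a^*a)_\pi=|c|^2\Psi_r(x^2)_\pi,\qquad(aa^*)_\pi=|c|^2\Psi_l(x^2)_\pi,$$
the second in the same way. Now let $x_\pi\zeta=\zeta$ with $\|\zeta\|=1$. Then $\rho=[\omega^\pi_{\zeta,\zeta}]$ has $|\rho(x)|=1=\|x\|$, so (1) gives $|(\sigma\rho)(a)|=1$. By (4), $|(\sigma\rho)(a)|$ equals $|\langle a_\pi U\zeta,V\zeta\rangle|=|\langle cVx_\pi\zeta,V\zeta\rangle|=|c|$ (straight) or $|\langle a_\pi V\zeta,U\zeta\rangle|=|\langle cUx_\pi\zeta,U\zeta\rangle|=|c|$ (swapped). So $|c|=1$. Lemma 10 with $k_\pi=|c|^2$ applies to $b=a^*a$ and to $b=aa^*$.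

Conversely let $b\in\mathcal B$, $b\ge0$, $\|b\|=1$, $x=T^{-1}b$, $a=x/\|x\|$. Solve (5). Straight: $a_\pi=cV^{-1}b_\pi U$ for some $c\in\mathbb C^\times$. Swapped: $a_\pi^*\in\mathbb C^\times U^{-1}b_\pi V$, and taking adjoints (rule (6) for $U^{-1},V^{-1}$) again $a_\pi=cV^{-1}b_\pi U$ with some $c\in\mathbb C^\times$. Hence in both cases
$$(a^*a)_\pi=|c|^2\Psi'(b^2)_\pi,\qquad(aa^*)_\pi=|c|^2\Psi''(b^2)_\pi .$$
If $b_\pi\zeta=\zeta$, $\|\zeta\|=1$, then by (4) $\sigma^{-1}[\omega^{\pi'}_{\zeta,\zeta}]=[\omega^\pi_{U^{-1}\zeta,V^{-1}\zeta}]$ in both cases. As $|\langle b_\pi\zeta,\zeta\rangle|=1=\|b\|$, (1) gives $1=|\langle a_\pi U^{-1}\zeta,V^{-1}\zeta\rangle|=|c\,\langle V^{-1}\zeta,V^{-1}\zeta\rangle|=|c|$. Apply Lemma 10 again, now from $\mathcal B$ to $\mathcal A$. ∎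

**Step 1.** *Purpose: show $\Psi_r(\mathcal A_{sa})=\mathcal B_{sa}$.* One inclusion is in the Claim. The inverse of $\Psi_r$ uses $U^{-1}\cdot U$ at straight $\pi$ and $V^{-1}\cdot V$ at swapped $\pi$, so it is neither $\Psi'$ nor $\Psi''$ in general, and the other inclusion needs an argument. On $(Z_{\mathcal A})_{sa}$ put $\Theta=\Psi'\circ\Psi_r$. Then $\Theta(t)_\pi=t_\pi$ (straight) and $\Theta(t)_\pi=U^{-1}Vt_\pi V^{-1}U$ (swapped). On the other hand $\Psi''\circ\Psi_l$ acts as $t_\pi$ (straight) and $V^{-1}Ut_\pi U^{-1}V$ (swapped). So $\Psi''\circ\Psi_l=\Theta^{-1}$, and the Claim gives $\Theta^{-1}(\mathcal A_{sa})\subset\mathcal A_{sa}$. Since $\Psi_r^{-1}=\Theta^{-1}\circ\Psi'$,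
$$\Psi_r^{-1}(\mathcal B_{sa})\subset\Theta^{-1}(\mathcal A_{sa})\subset\mathcal A_{sa},\qquad\Psi_r(\mathcal A_{sa})\subset\mathcal B_{sa},$$
hence $\Psi_r(\mathcal A_{sa})=\mathcal B_{sa}$.

**Step 2.** *Purpose: extend to a complex-linear map.* Let $\Psi(a+ib)=\Psi_r(a)+i\Psi_r(b)$ for $a,b\in\mathcal A_{sa}$. This is a complex-linear $*$-preserving bijection $\mathcal A\to\mathcal B$. $\Psi_r$ preserves squares of self-adjoint elements, hence by polarization their Jordan products; by complex bilinearity $\Psi$ preserves all Jordan products. So $\Psi$ is a Jordan $*$-isomorphism, and (b)⇒(d) is proved. That $\Psi$ is isometric is also visible directly: in the component $\pi$, with $W=U_\pi$ or $V_\pi$, it is $t\mapsto WtW^{-1}$ if $W$ is unitary and $t\mapsto Wt^*W^{-1}$ if $W$ is antiunitary (since $iWbW^{-1}=W(-ib)W^{-1}$ then). So $\|\Psi(x)\|=\sup_\pi\|\pi(x)\|=\|x\|$.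

With Section 3 this proves Theorem 1: (a)⇒(b)⇒(d)⇒(c)⇒(a),(b). An isomorphism $\hat F(\mathcal A)\cong\hat F(\mathcal B)$ is (a), an isomorphism $F_{BJ}(\mathcal A)\cong F_{BJ}(\mathcal B)$ is (b), and each yields (c). Hence both invariants are complete in $\mathrm{core}(C^*\text{-}\mathbf{Ban}_1)$. $\blacksquare$

## 11. The form of BJ preservers

A $C^*$-algebra is *primitive* if it has a faithful irreducible representation, as $M_n(\mathbb C)$ does; the algebra $\mathbb C^2$ is not primitive, because its irreducible representations are the two coordinate characters.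

**Theorem 2.** (i) Let $T:\mathcal A\to\mathcal B$ be a BJ preserver of $C^*$-algebras. There are a bijection $\pi\mapsto\pi'$ of $\hat{\mathcal A}$ onto $\hat{\mathcal B}$, surjective linear or conjugate-linear isometries $\Phi_\pi:B(H_\pi)\to B(H_{\pi'})$, and scalars $c_\pi(x)\ne0$ with
$$\pi'(Tx)=c_\pi(x)\,\Phi_\pi(\pi(x))\qquad(x\in\mathcal A,\ \pi\in\hat{\mathcal A}),$$
where $|c_\pi(x)|=\|Tx\|/\|x\|$ whenever $x\ne0$ and $|\langle\pi(x)\xi,\eta\rangle|=\|x\|$ for some unit $\xi,\eta$.

(ii) If $\mathcal A$ is primitive, the BJ preservers $\mathcal A\to\mathcal B$ are exactly the bijections of the form $Tx=c(x)\Phi(x)$ with $\Phi:\mathcal A\to\mathcal B$ a surjective linear or conjugate-linear isometry and $c(x)\in\mathbb C^\times$.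

(iii) If $\mathcal A$ is primitive and $\dim\mathcal A\ge2$, then $\Phi\mapsto f_\Phi$ induces an isomorphism of the group of linear and conjugate-linear surjective isometries of $\mathcal A$, modulo $\mathbb T\cdot\mathrm{id}$, onto $\mathrm{Aut}\,\mathcal{OG}(\mathcal A)$.

The map on $\mathbb C^2$ in Section 9 shows that primitivity cannot be dropped in (ii).

*Proof.* (i) The formula is (5), with $\Phi_\pi(t)=VtU^{-1}$ (straight) or $\Phi_\pi(t)=Ut^*V^{-1}$ (swapped). Let $|\langle\pi(x)\xi,\eta\rangle|=\|x\|$. By (1), $\|Tx\|=|(\sigma[\omega^\pi_{\xi,\eta}])(Tx)|$. By (4) this equals $|\langle c_\pi(x)V\pi(x)\xi,V\eta\rangle|$ in the straight case and $|\langle c_\pi(x)U\pi(x)^*\eta,U\xi\rangle|$ in the swapped case. Both are $|c_\pi(x)|\,|\langle\pi(x)\xi,\eta\rangle|=|c_\pi(x)|\,\|x\|$.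

(ii) *Purpose: one faithful representation carries everything.* Let $\pi\in\hat{\mathcal A}$ be faithful. By (i), $\pi(x)=0\iff\pi'(Tx)=0$; as $T$ is bijective with $T0=0$, $\pi'$ is faithful too. From $\pi'(Tx)=c_\pi(x)\Phi_\pi(\pi(x))$ and surjectivity of $T$, the complex subspaces $\Phi_\pi(\pi(\mathcal A))$ and $\pi'(\mathcal B)$ are contained in each other. So $\Phi=\pi'^{-1}\Phi_\pi\pi:\mathcal A\to\mathcal B$ is a surjective linear or conjugate-linear isometry, and $Tx=c_\pi(x)\Phi(x)$. Conversely, linear and conjugate-linear surjective isometries preserve $\perp$ in both directions (in the conjugate-linear case $\|\Phi x+\lambda\Phi y\|=\|x+\bar\lambda y\|$), and $\perp$ is homogeneous in each variable. So any bijection of the given form is a BJ preserver.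

(iii) The map $\Phi\mapsto f_\Phi$ is a group homomorphism into $\mathrm{Aut}\,\mathcal{OG}(\mathcal A)$, by the last argument in (ii). *Surjectivity:* given an automorphism $f$, lift it as in (a)⇒(b) to a BJ preserver $T$ with $\overline{Tx}=f(\overline x)$ for $x\neq0$. By (ii), $Tx=c(x)\Phi(x)$, so $f=f_\Phi$. *Kernel:* if $f_\Phi=\mathrm{id}$, then $\Phi(x)\in\mathbb C^\times x$ for all $x$. Apply Lemma 8 with $t=\mathrm{id}$ on the vector space $\mathcal A$; its proof is purely algebraic, and the rank is $\dim\mathcal A\ge2$. So $\Phi$ is linear and $\Phi=c\cdot\mathrm{id}$, with $|c|=1$ since $\Phi$ is an isometry. Conversely, $\mathbb T\cdot\mathrm{id}$ acts trivially on lines. ∎
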